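# A mapping into $C_p[0,1]$ of the first Lebesgue class but not of the first Baire class

## 1. The guess that every $\mathrm{H}_1$-mapping is a limit of continuous mappings

There are two natural ways to say that a mapping is one step away from being continuous: one by limits, one by preimages. Let $X$ and $Y$ be topological spaces.

**Definition ($F_\sigma$, $G_\delta$).** A subset of $X$ is an $F_\sigma$-set if it is a union of a sequence of closed sets. Complements of $F_\sigma$-sets are called $G_\delta$-sets.

**Definition (first Baire class).** $f\in\mathrm{B}_1(X,Y)$ if $f:X\to Y$ is a pointwise limit of a sequence of continuous mappings from $X$ to $Y$.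

**Definition (first Lebesgue class).** $f\in\mathrm{H}_1(X,Y)$, or $f$ is an $\mathrm{H}_1$-mapping, if $f^{-1}(V)$ is an $F_\sigma$-set in $X$ for every open $V\subseteq Y$.

For example, the indicator of $\{0\}$ on $[0,1]$ is in both classes: it is the limit of $x\mapsto\max\{0,1-kx\}$. The indicator of $\mathbb Q\cap[0,1]$ is not $\mathrm{H}_1$. Indeed, the preimage of $(-\frac12,\frac12)$ is the set of irrationals of $[0,1]$. If it were a union of closed sets, these would have empty interior, and together with the rational points they would cover $[0,1]$ by countably many closed nowhere dense sets, against Baire's theorem.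

One inclusion is known: $\mathrm{B}_1(X,Y)\subseteq\mathrm{H}_1(X,Y)$ for every $X$ and every perfectly normal $Y$. Perfect normality means that every open $V\subseteq Y$ has the form $\{\varphi>0\}$ with $\varphi:Y\to[0,1]$ continuous. If $f_k\to f$ with $f_k$ continuous, then
$$f^{-1}(V)=\bigcup_{m,n\ge1}\ \bigcap_{k\ge n}f_k^{-1}\big(\{\varphi\ge 1/m\}\big),$$
because $\varphi(f(x))=\lim_k\varphi(f_k(x))$. The right side is $F_\sigma$.

The target in this lecture is a function space.

**Definition ($C_p(T)$).** $C_p(T)$ is the set of continuous functions $T\to\mathbb R$ with the topology of pointwise convergence. Basic neighborhoods of $y$ are the sets $\{y':|y'(t_i)-y(t_i)|<\varepsilon,\ i\le n\}$ with $t_1,\dots,t_n\in T$ and $\varepsilon>0$.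

A mapping $h:X\to C_p(T)$ is continuous if and only if $x\mapsto h(x)(t)$ is continuous for each $t$. So a continuous mapping $h:X\to C_p(T)$ is the same thing as a *separately continuous* function $h(x,t)=h(x)(t)$ on $X\times T$. It need not be jointly continuous. Let $X=\{0\}\cup\{1/n:n\ge1\}$, $T=[0,1]$, $h(1/n)(t)=\max\{0,1-|nt-1|\}$ and $h(0)=0$. For each fixed $t$ we have $h(1/n)(t)\to0$, so $h$ is continuous into $C_p[0,1]$, yet $h(1/n)(1/n)=1$ for all $n$.

Olena Karlova, "On Baire-one mappings with zero-dimensional domains", arXiv:1512.01937 (2015), asks: *does every $\mathrm{H}_1$-mapping $f:[0,1]\to C_p[0,1]$ belong to the first Baire class?* The answer one would first guess is yes. The guess passes every easy test below, and it is false.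

We use freely the following facts about a metrizable space $X$. Open sets are $F_\sigma$. Countable unions and finite intersections of $F_\sigma$-sets are $F_\sigma$; dually, finite unions of $G_\delta$-sets are $G_\delta$. Finitely many pairwise disjoint closed sets lie in pairwise disjoint open sets, and Urysohn functions exist.

**Two values.** Let $X$ be metrizable, $A\subseteq X$, $0\ne u\in C_p(T)$, and let $f=u$ on $A$, $f=0$ off $A$. Since $0$ and $u$ have neighborhoods missing the other point, $f\in\mathrm{H}_1$ if and only if both $A$ and $X\setminus A$ are $F_\sigma$. In that case write $A=\bigcup_kA_k$ and $X\setminus A=\bigcup_kB_k$ with closed sets increasing in $k$, and take continuous $\lambda_k:X\to[0,1]$ with $\lambda_k=1$ on $A_k$ and $\lambda_k=0$ on $B_k$. Then $x\mapsto\lambda_k(x)u$ is continuous and converges pointwise to $f$. So $f\in\mathrm{B}_1$.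

**Finite $T$.** Here $C_p(T)=\mathbb R^n$. For real functions on a metrizable space, $\mathrm{H}_1=\mathrm{B}_1$ by the Lebesgue–Hausdorff theorem, so we may approximate each coordinate separately.

For infinite $T$, working coordinate by coordinate is not enough, even when $T$ is countable: the approximants must have *continuous* values. For $f=0$ and $T=\{0\}\cup\{1/i:i\ge1\}$, the coordinate sequences $h_k(x)(0)=0$, $h_k(x)(1/i)=1$ if $i\ge k$ and $0$ otherwise, converge to $0$ at each point of $T$, but $h_k(x)\notin C_p(T)$. Countable $T$ therefore needs a real argument, and so does countable $X$.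

## 2. Countable domain or countably many coordinates

"Countable" includes finite and empty.

**Proposition 1.** Let $X$ be a countable metrizable space and $T$ any topological space. Then every mapping $f:X\to C_p(T)$ is in $\mathrm{B}_1(X,C_p(T))$.

*Proof.* If $X$ is finite or empty it is discrete, and $f$ is continuous. Otherwise let $X=\{x_1,x_2,\dots\}$ with distinct $x_i$. Only countably many distances occur in $X$, and a ball whose radius is not one of them is clopen, because the open and the closed ball of that radius coincide. So for each $n$, small enough such balls give pairwise disjoint clopen $U_{n,i}\ni x_i$ for $i\le n$. Let $f_n=f(x_i)$ on $U_{n,i}$ for $i\le n$, and $f_n=f(x_1)$ on the remaining clopen set. Then $f_n$ is locally constant, hence continuous, and $f_n(x_i)=f(x_i)$ for $n\ge i$. $\square$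

**Proposition 2.** Let $X$ be metrizable and $T$ countable metrizable. Then $\mathrm{H}_1(X,C_p(T))\subseteq\mathrm{B}_1(X,C_p(T))$.

*Proof.* If $T=\emptyset$, the target is a point; assume $T=\{t_1,t_2,\dots\}$, with repetitions if $T$ is finite. If $X=\emptyset$ there is nothing to prove. Put $Y=C_p(T)$, a linear subspace of $\mathbb R^T$. As $T$ is countable, $Y$ is second countable. Let
$$p_n(y)=\max_{i\le n}|y(t_i)| .$$
Then $p_m\le p_n$ for $m\le n$, and the sets $\{y':p_n(y'-y)<2^{-n}\}$, $n\ge1$, form a neighborhood base at $y$. Let $f\in\mathrm{H}_1(X,Y)$.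

**Step A: approximation by countably-valued mappings.** *This replaces $f$ by mappings for which the two-value method can work.* Let $n\ge1$. By the Lindelöf property, countably many open sets $\{y':p_n(y'-y)<2^{-n}\}$ cover $Y$. Their preimages under $f$ are $F_\sigma$ and cover $X$. Splitting each preimage into closed sets, we get closed $C_1,C_2,\dots$ covering $X$ and $y_i\in Y$ with $p_n(f(x)-y_i)<2^{-n}$ for $x\in C_i$. Put $A_i=C_i\setminus\bigcup_{l<i}C_l$. Each $A_i$ is the intersection of a closed and an open set, hence $F_\sigma$; the $A_i$ are disjoint and cover $X$. Let $f_n=y_i$ on $A_i$. Then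
$$p_n(f_n(x)-f(x))<2^{-n}\qquad(x\in X). \tag{1}$$

**Step B: a telescoping series.** *This arranges that later terms are small in more and more coordinates.* Put $e_0=f_1$ and $e_n=f_{n+1}-f_n$ for $n\ge1$. Then $\sum_{n\le N}e_n=f_{N+1}$. For $n\ge1$, since $p_n\le p_{n+1}$, (1) gives
$$p_n(e_n(x))<2^{-n-1}+2^{-n}<2^{1-n}. \tag{2}$$
Intersecting the partitions belonging to $f_n$ and $f_{n+1}$, we see that $e_n$ is constant on each piece of a partition of $X$ into countably many $F_\sigma$-sets.

**Step C: continuous approximation of each term, keeping its size.** Fix $n$. Let $e_n=c_i$ on $D_i$, where the sets $D_i$ are nonempty and partition $X$, and $D_i=\bigcup_kD_{i,k}$ with $D_{i,k}$ closed and increasing in $k$. For $k\ge1$ the sets $D_{i,k}$ with $i\le k$ are finitely many pairwise disjoint closed sets (if there are fewer than $k$ pieces, $i$ runs over all of them). Choose pairwise disjoint open $G_i\supseteq D_{i,k}$ and continuous $\lambda_i:X\to[0,1]$ with $\lambda_i=1$ on $D_{i,k}$ and $\lambda_i=0$ off $G_i$. Put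
$$e_n^{(k)}=\sum_{i\le k}\lambda_ic_i .$$
This is a continuous mapping $X\to Y$. As the $G_i$ are disjoint, each value is $0$ or $\lambda c_i$ with $\lambda\in[0,1]$. Since $c_i$ is a value of $e_n$ (this uses $D_i\ne\emptyset$), (2) gives
$$p_n(e_n^{(k)}(x))\le2^{1-n}\qquad(n\ge1,\ x\in X). \tag{3}$$
If $x\in D_i$, then $x\in D_{i,k}$ for all large $k$. For such $k\ge i$ we have $\lambda_i(x)=1$, and the other $\lambda_l(x)$ vanish because $x\in G_i$. So there is $k(n,x)$ with $e_n^{(k)}(x)=e_n(x)$ for all $k\ge k(n,x)$.

**Step D: gluing.** Let $g_k=\sum_{n=0}^ke_n^{(k)}$, $k\ge1$, a continuous mapping $X\to Y$. Fix $x\in X$, $m\ge1$, $N\ge m$ and $k\ge\max\{N,k(0,x),\dots,k(N,x)\}$. The terms with $n\le N$ are exact and add up to $f_{N+1}(x)$. For $n>N\ge m$ we have $p_m\le p_n$. So by (1) and (3)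
$$p_m(g_k(x)-f(x))\le p_m(f_{N+1}(x)-f(x))+\sum_{n=N+1}^kp_n(e_n^{(k)}(x))\le2^{-N-1}+2^{1-N}.$$
As $N$ and $m$ are arbitrary, $g_k(x)\to f(x)$ in $Y$. $\square$

## 3. What countably many coordinates leave uncontrolled

The sensible next move is to run the same proof for $T=[0,1]$ with a countable dense set $Q=\{t_1,t_2,\dots\}\subseteq[0,1]$ in the definition of $p_n$. Much of it survives. The sets $\{y':p_n(y'-y)<2^{-n}\}$ are open in $C_p[0,1]$, and countably many of them cover $C_p[0,1]$, because they are preimages of open sets under $y\mapsto(y(t_1),\dots,y(t_n))\in\mathbb R^n$. Steps A to D go through word for word, with $y_i,c_i\in C_p[0,1]$, and produce continuous $g_k:X\to C_p[0,1]$ such that $g_k(x)(t)\to f(x)(t)$ for all $x\in X$ and all $t\in Q$.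

It stops at the last sentence of Step D. Convergence in every $p_m$ is no longer convergence in the target, and at a point $t\notin Q$ the tail $\sum_{n>N}e_n^{(k)}(x)(t)$ is not bounded by (3). Density of $Q$ does not help. For $t_0\notin Q$ and $r_n=\min_{i\le n}|t_i-t_0|$, the functions $v_n(t)=\max\{0,1-|t-t_0|/r_n\}$ converge to $0$ on $Q$ but equal $1$ at $t_0$. No sequence of finite sets exhausts $[0,1]$. We shall see that this gap cannot be closed.

## 4. Mappings that vanish off a countable set

We look for a counterexample of the simplest kind: $f(a_i)=u_i$ at countably many distinct points $a_0,a_1,\dots$ of a metric space $(X,\rho)$, and $f=0$ elsewhere. If $V$ is open and $0\notin V$, then $f^{-1}(V)$ is countable, hence $F_\sigma$. So $f\in\mathrm{H}_1$ if and only if the set $X\setminus f^{-1}(V)$ is $G_\delta$ for every open $V\ni0$. Three trials show what is needed.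

**Each $t$ in finitely many supports.** Suppose that for every $t$ only finitely many $i$ have $u_i(t)\ne0$. Then $f\in\mathrm{B}_1$, via
$$h_k(x)=\sum_{i\le k}\max\{0,1-k\rho(x,a_i)\}\,u_i .$$
For fixed $(x,t)$, only finitely many indices matter; as $k\to\infty$, the coefficient of such a $u_i$ becomes $1$ if $x=a_i$ and $0$ if $x\ne a_i$. So many of the functions $u_i$ must overlap.

**Total overlap.** Let all $u_i=1$, and let $D=\{a_i\}$ be a subset without isolated points of a compact set $K\subseteq X$. Then $f\notin\mathrm{H}_1$. For $V=\{\varphi:|\varphi(t)|<1\}$, with $t\in T$ fixed, we get $X\setminus f^{-1}(V)=D$. If $D$ were $G_\delta$, it would be a $G_\delta$-subset of the compact metrizable space $K$, hence a nonempty Polish space; being countable without isolated points, it contradicts Baire's theorem. So for each single $t$, the set $\{a_i:u_i(t)\ge\varepsilon\}$ must stay thin.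

**One point.** Let $f(a)=u$ and $f=0$ elsewhere. Then $h_k(x)=\max\{0,1-k\rho(x,a)\}u$ converges to $f$. Fix $0<\alpha<1$ and $t$ with $u(t)=1$. At points $x\neq a$ close to $a$ we do get $h_k(x)(t)\le\alpha$ eventually, but the index from which this holds tends to infinity as $x\to a$. To refute an arbitrary sequence of approximants, we must forbid this escape. Baire's theorem can do so, provided that the pairs $(x,t)$ at which $f$ vanishes are parametrized by a space to which Baire's theorem applies. It yields one index $m$ good for a dense set of pairs in *some* piece, a piece we do not choose. So *every* piece needs its own point $a$ at which $f$ is large and which is approached by the pairs of that piece.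

This leads to the following design. Both coordinates are organized by the tree of finite sequences $s$ of natural numbers. Each node carries a point $a_s\in X$ and a set $V_s\subseteq T$, with $f(a_s)=1$ on $V_s$. Each infinite branch $z\in\omega^\omega$ carries a pair $(x_z,\psi(z))$ with $f(x_z)=0$. Below each node $s$, the points $x_z$ come close to $a_s$, and the points $\psi(z)$ enter every open portion of $V_s$. Yet a given $t$ lies in $V_s$ only for $s$ along one chain. Here is what the design gives.

**Theorem 3.** Let $X,T$ be metrizable spaces, each containing a Cantor set. Then there is $f\in\mathrm{H}_1(X,C_p(T))$ with values $0\le f(x)\le1$ and $f(x)=0$ for all but countably many $x$, such that every $h\in\mathrm{B}_1(X,C_p(T))$ satisfies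
$$\sup_{x\in X,\,t\in T}|f(x)(t)-h(x)(t)|\ \ge\ \tfrac12 .$$
In particular $f\notin\mathrm{B}_1(X,C_p(T))$. The constant $\frac12$ is sharp (take $h\equiv\frac12$). Moreover $f$ is a pointwise limit of a sequence of $\mathrm{B}_1$-mappings.

With $X=T=[0,1]$ this answers the question: **no**, there is an $\mathrm{H}_1$-mapping $f:[0,1]\to C_p[0,1]$ which is not of the first Baire class.

The proof occupies Sections 5 to 8. Notation: $\omega=\{0,1,2,\dots\}$. A *Cantor set* is a space homeomorphic to $2^\omega$. Recall that nonempty clopen subsets of Cantor sets are Cantor sets, and that $2^\omega\cong2^\omega\times2^\omega$. A Cantor set in a metrizable space is compact, hence closed. $\omega^{<\omega}$ is the set of finite sequences in $\omega$, and $|s|$ is the length of $s$. We write $s\subseteq s'$ if $s'$ extends $s$, $s^\frown k$ for $s$ followed by $k$, and $z|n$ for the initial segment of $z\in\omega^\omega$ of length $n$. The sets $N_s=\{z\in\omega^\omega:s\subseteq z\}$ form a base of $\omega^\omega$, which is completely metrizable. Baire's theorem will be used in two forms, for a nonempty completely metrizable or locally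 compact metrizable space covered by countably many sets: one of the sets is dense in some nonempty open set; if the sets are closed, one of them contains a nonempty open set.

## 5. Sequences of zeros and ones in $X$

**Step 1: points $a_s$, pieces $I_s$, and points $x_z$.** *This step arranges in $X$ that each $a_s$ is approached by the pieces $I_{s^\frown k}$ as $k\to\infty$.* Fix a Cantor set $K\subseteq X$ and identify it with $2^\omega$. For a finite word $w$ of zeros and ones, let $[w]$ be the clopen set of all elements of $K$ that begin with $w$. For $s=(s_0,\dots,s_{n-1})\in\omega^{<\omega}$ put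
$$w_s=0^{s_0}1\,0^{s_1}1\cdots0^{s_{n-1}}1,\qquad I_s=[w_s],\qquad a_s=w_s000\ldots,\qquad L^s_p=[w_s0^p]\quad(p\in\omega),$$
and for $z\in\omega^\omega$ put $x_z=0^{z_0}1\,0^{z_1}1\,0^{z_2}1\cdots$. So $w_\emptyset$ is the empty word, $I_\emptyset=K$ and $a_\emptyset=000\ldots$; for instance $w_{(2,0)}=0011$. The points $a_s$ are the sequences with finitely many ones, and the points $x_z$ those with infinitely many ones. We read off:

- $I_s=L^s_0\supsetneq L^s_1\supsetneq\cdots$ is a base of clopen neighborhoods of $a_s$ in $K$.
- $L^s_k\setminus L^s_{k+1}=[w_s0^k1]=I_{s^\frown k}$. Hence $I_s\setminus\{a_s\}$ is the disjoint union of the sets $I_{s^\frown k}$, and $I_{s^\frown k}\subseteq L^s_p$ for $k\ge p$.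
- $I_{s'}\subseteq I_s$ if $s\subseteq s'$.
- The points $a_s$ are pairwise distinct, $x_z\in I_{z|n}$ for all $n$, and $x_z\ne a_s$ for all $z,s$, by counting ones and comparing the gaps between them.

Moreover
$$a_{s'}\in I_s\iff s\subseteq s'. \tag{4}$$
Indeed, $a_{s'}$ begins with $w_s$ if and only if it has at least $|s|$ ones and the first $|s|$ blocks of zeros before ones have lengths $s_0,\dots,s_{|s|-1}$. As $a_{s'}$ has exactly $|s'|$ ones, with blocks given by $s'$, this says $s\subseteq s'$.

## 6. Nested nowhere dense Cantor sets in $T$

**Step 2: sets $V_s$ and points $\psi(z)$.** *This step arranges in $T$ that the children of $V_s$ are disjoint but enter every open portion of $V_s$.* If the children are closed, disjoint and nonempty, and every nonempty open subset of $V_s$ contains infinitely many of them, then each child must be nowhere dense in $V_s$: an interior of $V_{s^\frown 0}$, say, would contain some other child, which is disjoint from $V_{s^\frown 0}$. So the following lemma has the only possible shape.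

**Lemma 4.** Let $V$ be a Cantor set. There are pairwise disjoint Cantor sets $V_k\subseteq V$ $(k\in\omega)$ such that every nonempty open subset of $V$ contains $V_k$ for infinitely many $k$.

*Proof.* Let $(W_k)_{k\in\omega}$ enumerate a countable base of nonempty open subsets of $V$. Inductively we choose a Cantor set
$$V_k\subseteq W_k\setminus\bigcup_{i<k}V_i$$
which is nowhere dense in $V$. This is possible. The earlier $V_i$ are closed and nowhere dense, and there are finitely many of them, so the set on the right is open and nonempty. It contains a nonempty clopen subset $C$ of $V$. Now $C$ is homeomorphic to $2^\omega\times2^\omega$, and in this product $\{\mathrm{pt}\}\times2^\omega$ is a Cantor set that is closed with empty interior. It is nowhere dense in $C$, hence in $V$.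

The $V_k$ are disjoint by construction. Let $U\subseteq V$ be nonempty and open. If only finitely many distinct base sets were contained in $U$, then for $x\in U$ the intersection of those that contain $x$ would be the smallest neighborhood of $x$, that is, $\{x\}$, and $x$ would be isolated; but $V$ has no isolated points. So $W_k\subseteq U$ for infinitely many $k$, and $V_k\subseteq W_k$. $\square$

Let $V_\emptyset$ be a Cantor set in $T$. Given $V_s$, let $(V_{s^\frown k})_{k}$ be the sets that Lemma 4 gives for $V=V_s$. Then $V_{s'}\subseteq V_s$ if $s\subseteq s'$, and $V_s\cap V_{s'}=\emptyset$ if $s,s'$ are incomparable. For $z\in\omega^\omega$, compactness gives a point $\psi(z)\in\bigcap_nV_{z|n}$, and we fix one.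

## 7. The mapping $f$ and its membership in $\mathrm{H}_1$

**Step 3: definition of $f$.** *The value at $a_s$ has to be a continuous function that is $1$ on $V_s$; we let it vanish outside a neighborhood of $V_s$ that shrinks fast along the tree.* Fix a metric $d$ on $T$. Put $\varepsilon_\emptyset=1$, $\varepsilon_{s^\frown k}=2^{-k-1}\varepsilon_s$ and
$$u_s(t)=\max\{0,\,1-d(t,V_s)/\varepsilon_s\}\qquad(t\in T).$$
Then $u_s$ is continuous, $0\le u_s\le1$, and $u_s=1$ on $V_s$. Define
$$f(a_s)=u_s\quad(s\in\omega^{<\omega}),\qquad f(x)=0\ \text{ for all other }x\in X .$$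
In particular $f(x_z)=0$ for all $z\in\omega^\omega$, and $0\le f(x)\le1$ for all $x$.

**Step 4: for each $t$, the points $a_s$ with $u_s(t)>0$ form two discrete sets.** *This is the thinness that $\mathrm{H}_1$ needs.* Fix $t\in T$ and put
$$S_t=\{s:u_s(t)>0\},\qquad L_t=\{s:t\in V_s\}\subseteq S_t,\qquad E_t=\{a_s:s\in S_t\}.$$

(i) *$S_t$ is closed under initial segments.* If $u_{s^\frown k}(t)>0$, then $V_{s^\frown k}\subseteq V_s$ gives $d(t,V_s)\le d(t,V_{s^\frown k})<\varepsilon_{s^\frown k}<\varepsilon_s$, so $u_s(t)>0$.

(ii) *If $t\notin V_s$, then $s^\frown k\in S_t$ for only finitely many $k$.* If $s^\frown k\in S_t$, then $0<d(t,V_s)\le d(t,V_{s^\frown k})<\varepsilon_{s^\frown k}\le2^{-k-1}$, where $d(t,V_s)>0$ because $V_s$ is closed. This bounds $k$.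

(iii) *$L_t$ is closed under initial segments, and for each $s$ at most one $s^\frown k$ is in $L_t$.* The first part holds because the sets $V_s$ decrease along the tree, the second because the children of $V_s$ are disjoint.

**Lemma 5.** The sets $E_t'=\{a_s:s\in S_t\setminus L_t\}$ and $E_t''=\{a_s:s\in L_t\}$ are discrete subspaces of $X$, and $E_t=E'_t\cup E''_t$.

*Proof.* Only discreteness needs proof, and both sets lie in $K$, so we may work with open subsets of $K$.

Let $s\in S_t\setminus L_t$. Since $t\notin V_s$, (ii) shows that
$$G=I_s\setminus\bigcup\{I_{s^\frown k}:s^\frown k\in S_t\}$$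
is a clopen set minus finitely many clopen sets, so it is open in $K$. It contains $a_s$, since $a_s\notin I_{s^\frown k}$ by (4). Let $s'\in S_t$ with $a_{s'}\in G$. By (4), $s\subseteq s'$. If $s'\ne s$, then $s'\supseteq s^\frown k$ for some $k$, and $s^\frown k\in S_t$ by (i), while $a_{s'}\in I_{s^\frown k}$ by (4). This contradicts $a_{s'}\in G$. So $G\cap E_t=\{a_s\}$, and in particular $G\cap E'_t=\{a_s\}$.

Let $s\in L_t$. Let $G=I_s\setminus I_{s^\frown k}$ if $s^\frown k\in L_t$ for some $k$, which is unique by (iii), and $G=I_s$ otherwise. Then $G$ is open in $K$ and contains $a_s$. Let $s'\in L_t$ with $a_{s'}\in G$. Then $s\subseteq s'$ by (4). If $s'\ne s$, then $s'\supseteq s^\frown l$ for some $l$, and $s^\frown l\in L_t$ by (iii). So the unique $k$ exists, $l=k$, and $a_{s'}\in I_{s^\frown k}$ by (4), a contradiction. So $G\cap E''_t=\{a_s\}$. $\square$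

*Why two sets.* $E_t$ itself need not be discrete. For each $n$, the set $\bigcup_{k\ge n}\{t\in V_\emptyset:d(t,V_{(k)})<2^{-k-1}\}$ is open in $V_\emptyset$, and it is dense because it contains $\bigcup_{k\ge n}V_{(k)}$. By Baire's theorem some $t\in V_\emptyset$ lies in all of these sets and in none of the nowhere dense sets $V_{(k)}$. For this $t$, $a_\emptyset\in E_t$ and $a_{(k)}\in E_t$ for infinitely many $k$, and $a_{(k)}\to a_\emptyset$.

**Step 5: $f\in\mathrm{H}_1(X,C_p(T))$.** *We check preimages of open sets, using Lemma 5 for those that contain $0$.* Let $V\subseteq C_p(T)$ be open. If $0\notin V$, then $f^{-1}(V)\subseteq\{a_s:s\in\omega^{<\omega}\}$ is countable, hence $F_\sigma$.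

Let $0\in V$. There are $t_1,\dots,t_n\in T$ and $\varepsilon>0$ with $\{\varphi:|\varphi(t_i)|<\varepsilon,\ i\le n\}\subseteq V$. If $f(x)\notin V$, then $f(x)\ne0$, so $x=a_s$ for some $s$, and $u_s(t_i)\ge\varepsilon$ for some $i$. Hence
$$X\setminus f^{-1}(V)\subseteq\{a_s:u_s(t_i)\ge\varepsilon\text{ for some }i\le n\}\subseteq\bigcup_{i\le n}(E'_{t_i}\cup E''_{t_i}).$$
Intersecting with the sets on the right, and using that subspaces of discrete spaces are discrete, we see that $X\setminus f^{-1}(V)$ is a finite union of discrete subspaces.

A discrete subspace $D$ of a metrizable space is $G_\delta$. For $x\in D$ choose an open $U_x$ with $U_x\cap D=\{x\}$, and let $U=\bigcup_{x\in D}U_x$. If $y\in U_x\cap\overline D$, then $y\in\overline{U_x\cap D}=\overline{\{x\}}=\{x\}$. So $U\cap\overline D=D$, and $D$ is the intersection of an open and a closed set, hence $G_\delta$. Finite unions of $G_\delta$-sets are $G_\delta$, so $X\setminus f^{-1}(V)$ is $G_\delta$ and $f^{-1}(V)$ is $F_\sigma$.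

## 8. Three uses of Baire's theorem, and the constant $\frac12$

**Step 6: distance to $\mathrm{B}_1$.** *We show that limits of separately continuous functions stay at distance at least $\frac12$ from $f$.* Let $h_j:X\to C_p(T)$ be continuous, write $h_j(x,t)=h_j(x)(t)$, and let $h_j(x,t)\to h(x,t)$ for all $x,t$. We shall not use continuity of $h(x,\cdot)$. Suppose that
$$|f(x)(t)-h(x,t)|\le\delta<\tfrac12\quad\text{for all }x\in X,\ t\in T,$$
and choose $\delta<\alpha<\beta<\gamma<1-\delta$.

*First use: one index $m$ for many branches.* For $z\in\omega^\omega$ we have $f(x_z)=0$, so $\lim_jh_j(x_z,\psi(z))\le\delta<\alpha$. Hence $\omega^\omega=\bigcup_mM_m$ with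
$$M_m=\{z\in\omega^\omega:h_j(x_z,\psi(z))\le\alpha\text{ for all }j\ge m\}.$$
By Baire's theorem in $\omega^\omega$, there are $m$ and $s\in\omega^{<\omega}$ such that $M_m$ is dense in $N_s$. Fix them. From now on we work at the node $s$. (No regularity of $z\mapsto(x_z,\psi(z))$ was used.)

*Second use: one index $m'$ for many points of $V_s$.* For $t\in V_s$ we have $f(a_s)(t)=u_s(t)=1$, so $\lim_jh_j(a_s,t)\ge1-\delta>\gamma$. So $V_s$ is the union over $m'$ of the sets $\{t\in V_s:h_j(a_s,t)\ge\gamma\ \forall j\ge m'\}$, which are closed because each $h_j(a_s,\cdot)$ is continuous. By Baire's theorem in the compact set $V_s$, there are $m'$ and a nonempty relatively open $W\subseteq V_s$ with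
$$h_j(a_s,t)\ge\gamma\qquad\text{for all }t\in W,\ j\ge m'.$$
Now fix one index $j\ge\max(m,m')$.

*Third use: one neighborhood of $a_s$ for many points of $W$.* For $p\in\omega$ let
$$A_p=\{t\in W:h_j(x,t)\ge\beta\text{ for all }x\in L^s_p\}.$$
This is closed in $W$, as each $h_j(x,\cdot)$ is continuous. If $t\in W$, then $h_j(\cdot,t)$ is continuous at $a_s$ with $h_j(a_s,t)\ge\gamma>\beta$, and $(L^s_p)_p$ is a neighborhood base of $a_s$ in $K$. So $t\in A_p$ for some $p$, that is, $W=\bigcup_pA_p$. As $W$ is locally compact, Baire's theorem gives $p$ and a nonempty set $W'\subseteq A_p$ that is relatively open in $V_s$.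

*The collision.* By Lemma 4, infinitely many of the sets $V_{s^\frown k}$ lie in $W'$, so there is $k\ge p$ with $V_{s^\frown k}\subseteq W'$. As $M_m$ is dense in $N_s$, there is $z\in M_m$ with $s^\frown k\subseteq z$. Then
$$x_z\in I_{s^\frown k}\subseteq L^s_p,\qquad\psi(z)\in V_{s^\frown k}\subseteq W'\subseteq A_p,$$
so $h_j(x_z,\psi(z))\ge\beta$. But $z\in M_m$ and $j\ge m$ give $h_j(x_z,\psi(z))\le\alpha<\beta$. This is a contradiction.

Hence $\sup_{x,t}|f(x)(t)-h(x,t)|\ge\frac12$ for every such limit $h$, in particular for every $h\in\mathrm{B}_1(X,C_p(T))$. If $f$ were in $\mathrm{B}_1$, then $h=f$ would give $0\ge\frac12$. So $f\notin\mathrm{B}_1(X,C_p(T))$. For the constant mapping $h\equiv\frac12$, which is continuous, the supremum is at most $\frac12$ because $0\le f\le1$. So the constant is sharp.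

**Step 7: $f$ is a pointwise limit of $\mathrm{B}_1$-mappings.** *We switch on the points $a_s$ one at a time.* Enumerate $\omega^{<\omega}=\{s_1,s_2,\dots\}$ without repetition. Let $f_n(x)=f(x)$ for $x\in\{a_{s_1},\dots,a_{s_n}\}$ and $f_n(x)=0$ otherwise. Then $f_n\to f$ pointwise, since $f_n(x)$ is eventually equal to $f(x)$ for each $x$. With a metric $\rho$ on $X$, $f_n$ is the pointwise limit, as $k\to\infty$, of the continuous mappings
$$x\mapsto\sum_{i\le n}\max\{0,1-k\rho(x,a_{s_i})\}\,u_{s_i},$$
because the $i$-th coefficient is $1$ at $a_{s_i}$, and at any other point it is $0$ for all large $k$. So $f_n\in\mathrm{B}_1(X,C_p(T))$. This completes the proof of Theorem 3. $\blacksquare$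

**Remark 6 (functions on the square).** Let $X=T=[0,1]$ and $g(x,t)=f(x)(t)$. Then $g$ is continuous in $t$. It is of the first Baire class in $x$: $g(\cdot,t)$ is $f$ followed by the continuous evaluation at $t$, so it is a real $\mathrm{H}_1$-function on $[0,1]$, and $\mathrm{H}_1=\mathrm{B}_1$ there by the Lebesgue–Hausdorff theorem. Yet $g$ is not a pointwise limit of separately continuous functions on $[0,1]^2$, and is not even within uniform distance $<\frac12$ of such a limit. This is Step 6, which did not use that the limit $h$ is continuous in $t$.

## 9. Analytic spaces: exactly when $\mathrm{H}_1\subseteq\mathrm{B}_1$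

The positive cases of Section 2 and the negative case of Theorem 3 fit together for a large class of spaces. A *Polish* space is a separable completely metrizable space. A metrizable space is called *analytic* if it is empty or a continuous image of a Polish space. For example, $\mathbb Q$ is analytic but not Polish: it is the image of a countable discrete space, and Baire's theorem fails in it.

**Theorem 7 (classification).** Let $X,T$ be metrizable spaces that are analytic. Then $\mathrm{H}_1(X,C_p(T))\subseteq\mathrm{B}_1(X,C_p(T))$ if and only if $X$ is countable or $T$ is countable.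

*Proof.* **Sufficiency.** If $X$ is countable, use Proposition 1. If $T$ is countable, use Proposition 2. (Neither used analyticity.)

**Necessity.** *We find Cantor sets in both spaces and apply Theorem 3.* Suppose $X$ and $T$ are both uncountable. A nonempty analytic metrizable space is separable, being a continuous image of a separable space. So it embeds in a Polish space, namely its completion with respect to a compatible metric, and there it is an analytic subset. By Souslin's theorem, an uncountable analytic subset of a Polish space contains a Cantor set (see Kechris, *Classical Descriptive Set Theory*, Thm. 29.1). So $X$ and $T$ each contain a Cantor set, and Theorem 3 gives $f\in\mathrm{H}_1(X,C_p(T))\setminus\mathrm{B}_1(X,C_p(T))$. $\blacksquare$
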